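\title{Strongly rotarily transitive graphs with finite stabilizers}

\begin{abstract}
A graph is strongly rotarily transitive if its automorphism group is transitive on vertices and every automorphism fixes a vertex. Starting from the known existence of a transitive action with finite stabilizers, on an infinite connected locally finite graph, in which every group element fixes a vertex, we show that there is an infinite, connected, locally finite, strongly rotarily transitive graph with finite vertex stabilizers. This answers a question posed in a paper of Martineau. The main tool is a rigidity theorem: if $\Gamma$ is an infinite finitely generated group whose nontrivial conjugacy classes are infinite and $H\le\Gamma$ is finite, then $\Gamma/H$ carries a connected locally finite graph whose automorphism group is exactly $\Gamma$. We also characterize the pairs (automorphism group, vertex stabilizer) that occur.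
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are simple and undirected, and groups act on them by automorphisms. A graph is \emph{nice} if it is nonempty, connected and locally finite, meaning that every vertex has finitely many neighbors. A graph $\mathcal G$ is \emph{transitive} if $\operatorname{Aut}(\mathcal G)$ acts transitively on its vertices. (In a transitive graph either every vertex carries a loop or none does, so allowing loops would change nothing below.)

Think of an automorphism that fixes a vertex as a rotation. The familiar transitive graphs do not owe their homogeneity to rotations: in a Cayley graph of a group $\Gamma$, where $g\sim k$ if $g^{-1}k$ belongs to a fixed symmetric set, left multiplication by $g\ne1$ fixes no vertex. It is natural to ask whether rotations alone can make a graph homogeneous. Call an action of a group on a graph \emph{rotary} if it is transitive on vertices and every element of the group fixes at least one vertex. A graph $\mathcal G$ is \emph{strongly rotarily transitive} if the action of the full group $\operatorname{Aut}(\mathcal G)$ is rotary, that is, if $\mathcal G$ is transitive and every automorphism of $\mathcal G$ fixes a vertex.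 The following three facts are known.

\begin{description}
\item[Fact 1 (Jordan).] A finite graph that admits a rotary action has exactly one vertex.
\item[Fact 2.] There is a nice infinite graph that admits a rotary action in which every vertex has finite stabilizer.
\item[Fact 3.] For every integer $k\ge2$ there is an infinite, non-locally-finite, connected, strongly rotarily transitive graph with countably many vertices and diameter $k$.
\end{description}

Fact 1 is a count. Let $n$ be the number of vertices, $G$ the image of the group in the symmetric group of the vertex set, and $L\le G$ a vertex stabilizer, so that $|G|=n|L|$. The $n$ stabilizers have order $|L|$ and all contain $1$, so their union has at most $n(|L|-1)+1=|G|-(n-1)$ elements; it equals $G$ only if $n=1$. The edges play no role.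

A rotary action does not make a graph strongly rotarily transitive. On the complete graph with vertex set $\mathbb Z$ the finitely supported permutations act in a rotary way, but the automorphism $n\mapsto n+1$ fixes no vertex. In the same way, the graph of Fact 2 may have automorphisms outside the acting group, and nothing prevents them from moving every vertex or from making the stabilizers infinite. Fact 3 controls all automorphisms but gives up local finiteness. The following question, posed in \cite{Martineau}, asks for everything at once.

\begin{quote}
\emph{Is there a nice infinite strongly rotarily transitive graph $\mathcal G$ such that the stabilizer of any vertex for the action of $\operatorname{Aut}(\mathcal G)$ is finite?}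
\end{quote}

For such a graph, with $A=\operatorname{Aut}(\mathcal G)$ and $H$ a vertex stabilizer, every element of $A$ is conjugate into $H$. So the infinite group $A$ satisfies $g^{|H|}=1$ identically and has at most $|H|$ conjugacy classes; it is also finitely generated (Lemma~\ref{lem:dictionary}). Fact 2 supplies a group of this kind. What remains is to choose the edges so that the graph has no automorphisms besides the given group. There are infinitely many orbits of pairs of vertices to choose from, which suggests that this is possible. But the abundance of choices is not enough: every Cayley graph of $\mathbb Z$ has the automorphism $x\mapsto -x$, which is not a translation. One has to find a property of the group that removes such obstructions and to show that rotary actions force it.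

\begin{theorem}\label{thm:answer}
There is a nice infinite strongly rotarily transitive graph with finite vertex stabilizers.
\end{theorem}

Fact 2 is the only result that we use without proof. The property in question is the following: a group is \emph{ICC} if each of its nontrivial conjugacy classes is infinite. The conjugates of $z$ are in bijection with the cosets of the centralizer $C(z)=\{g: gz=zg\}$, so a group is ICC if and only if $C(z)$ has infinite index for every $z\neq1$.

Let $\Gamma$ be a group, $H\le\Gamma$ a finite subgroup, $X=\Gamma/H$ the set of left cosets and $o=H\in X$. A finite set $S\subset\Gamma\setminus H$ is \emph{admissible} if $S=S^{-1}=HSH$. For admissible $S$, the \emph{coset graph} $\mathcal G_S$ has vertex set $X$, and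
\[
gH\sim kH\iff g^{-1}k\in S .
\]
The group $\Gamma$ acts on $\mathcal G_S$ by left multiplication. For $H=1$ these are the Cayley graphs of $\Gamma$.

\begin{theorem}\label{thm:rigid}
Let $\Gamma$ be an infinite finitely generated ICC group, $H\le\Gamma$ a finite subgroup and $E\subset\Gamma$ a finite set. There is an admissible set $S\supseteq E\setminus H$ such that $\mathcal G_S$ is connected and $\Gamma\to\operatorname{Aut}(\mathcal G_S)$ is an isomorphism. In particular the vertex stabilizers of $\operatorname{Aut}(\mathcal G_S)$ are the conjugates of $H$, hence finite.
\end{theorem}

The case $\Gamma=\mathbb Z$, $H=1$ shows that the ICC hypothesis cannot simply be dropped. Theorem~\ref{thm:rigid} gives more than the existence of one graph.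

\begin{theorem}\label{thm:class}
Let $A$ be a group and $H\le A$ a subgroup. The following are equivalent.
\begin{enumerate}
\item[(1)] There is a nice infinite strongly rotarily transitive graph $\mathcal G$ with finite vertex stabilizers and an isomorphism $A\cong\operatorname{Aut}(\mathcal G)$ taking $H$ to a vertex stabilizer.
\item[(2)] $A$ is infinite and finitely generated, $H$ is finite, $\bigcap_{g}gHg^{-1}=1$, and $A=\bigcup_{g}gHg^{-1}$.
\end{enumerate}
Moreover, let a group act faithfully and transitively on a nice infinite graph $\mathcal G_0$, with finite stabilizers and with every element fixing a vertex. Then one can add finitely many orbits of edges to $\mathcal G_0$, and no new vertices, and obtain a nice strongly rotarily transitive graph whose automorphism group is exactly that group. Its metric is bi-Lipschitz equivalent to that of $\mathcal G_0$. Infinitely many pairwise non-isomorphic graphs arise in this way.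
\end{theorem}

Sections~\ref{sec:coset} and~\ref{sec:rotary} reduce Theorems~\ref{thm:answer} and~\ref{thm:class} to Theorem~\ref{thm:rigid}. To prove the latter we color each pair of points of $X$ by its $\Gamma$-orbit and proceed in three steps: a permutation that preserves all colors lies in $\Gamma$ (Section~\ref{sec:all}); finitely many colors already have this effect (Section~\ref{sec:finite}); finitely many colors can be read off from an uncolored graph by counting triangles (Section~\ref{sec:triangles}). The first and third steps use an element of $\Gamma$ in general position, constructed in Section~\ref{sec:generic}. Section~\ref{sec:free} carries out the method by hand in the free group.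

\section{Coset graphs and colors}\label{sec:coset}

Let $\Gamma$, $H$, $X$, $o$ be as in the definition of coset graphs. The condition $S=HSH$ makes the relation $g^{-1}k\in S$ independent of the representatives $g,k$; the condition $S=S^{-1}$ makes it symmetric; and $S\cap H=\emptyset$ excludes loops. Since $(\gamma g)^{-1}(\gamma k)=g^{-1}k$, the group $\Gamma$ acts by automorphisms. The action is transitive, the stabilizer of $gH$ is $gHg^{-1}$, and the kernel of the action is the \emph{core} $\bigcap_g gHg^{-1}$, the largest normal subgroup of $\Gamma$ contained in $H$. The neighbors of $o$ are the cosets contained in $S$, so every vertex has degree $|S|/|H|$.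

\begin{lemma}\label{lem:dictionary}
\begin{enumerate}
\item[(a)] For admissible $S$, the graph $\mathcal G_S$ is connected if and only if $H\cup S$ generates $\Gamma$.
\item[(b)] Let a group $\Gamma$ act transitively on a nice graph $\mathcal G_0$ with finite stabilizers. Fix a vertex $v$, let $H$ be its stabilizer and $S_*=\{g\in\Gamma: gv\sim v\}$. Then $S_*$ is admissible, $gH\mapsto gv$ is a $\Gamma$-equivariant isomorphism $\mathcal G_{S_*}\to\mathcal G_0$, and $\Gamma$ is finitely generated.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\mathcal G_S$ is connected and $g\in\Gamma\setminus H$. Take a path $g_0H,\dots,g_nH$ from $o$ to $gH$ with $g_0=1$ and $g_n=g$. Then $g=(g_0^{-1}g_1)\cdots(g_{n-1}^{-1}g_n)$ is a product of elements of $S$. Conversely, if $g=u_1\cdots u_n$ with $u_i\in H\cup S$, then consecutive terms of the sequence $o,\ u_1H,\ u_1u_2H,\ \dots,\ gH$ are equal or adjacent.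

(b) The set $S_*$ is a union of cosets $gH$, one for each neighbor of $v$, so it is finite, and it is disjoint from $H$. If $gv\sim v$, then applying $g^{-1}$ gives $v\sim g^{-1}v$, and for $h,h'\in H$ applying $h$ gives $hgh'v=hgv\sim v$. So $S_*$ is admissible. The map $gH\mapsto gv$ is an equivariant bijection, and $gv\sim kv$ if and only if $v\sim g^{-1}kv$, that is, $g^{-1}k\in S_*$. By (a), the finite set $H\cup S_*$ generates $\Gamma$.
\end{proof}

The building blocks of $\Gamma$-invariant graphs on $X$ are the orbits of pairs of points, and these are described by double cosets. For $x=gH$ and $y=kH$ put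
\[
\delta(x,y)=Hg^{-1}kH,\qquad \kappa(x,y)=\delta(x,y)\cup\delta(y,x).
\]
Both are independent of the representatives and invariant under $\Gamma$; we have $\delta(y,x)=\delta(x,y)^{-1}$, and $\delta(x,y)=H$ if and only if $x=y$. For $g\in\Gamma\setminus H$ let $\kappa_g=HgH\cup Hg^{-1}H$. The sets $\kappa_g$ are the \emph{colors}, and $\kappa(x,y)$ is the color of the pair $\{x,y\}$, $x\ne y$. The double cosets partition $\Gamma$ and inversion permutes them, so the colors partition $\Gamma\setminus H$. Each color has at most $2|H|^2$ elements. The admissible sets are exactly the finite unions of colors, and $\{x,y\}$ is an edge of $\mathcal G_S$ if and only if $\kappa(x,y)\subset S$.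

\begin{lemma}\label{lem:orbits}
Two pairs of distinct points of $X$ lie in the same $\Gamma$-orbit if and only if they have the same color.
\end{lemma}

\begin{proof}
One direction is the invariance of $\kappa$. Conversely, let $\{x,y\}$ and $\{x',y'\}$ have the same color. After exchanging $x'$ and $y'$ if necessary, $\delta(x,y)=\delta(x',y')$. Translate the ordered pairs to $(o,aH)$ and $(o,a'H)$. Then $HaH=Ha'H$, so $a'H=haH$ for some $h\in H$, and $h$ maps the first pair to the second.
\end{proof}

Thus adding a color to $S$ adds one orbit of edges to $\mathcal G_S$.

\section{Rotary actions come from ICC groups}\label{sec:rotary}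

In terms of the pair $(\Gamma,H)$, the action on $\Gamma/H$ is faithful when $\bigcap_g gHg^{-1}=1$, and every element fixes a point when $\Gamma=\bigcup_g gHg^{-1}$. Elements with finite conjugacy class are controlled by a finite quotient of this action, to which Fact 1 applies.

\begin{lemma}\label{lem:icc}
Let $\Gamma$ be an infinite group and $H$ a finite subgroup with $\bigcap_g gHg^{-1}=1$ and $\Gamma=\bigcup_g gHg^{-1}$. Then $\Gamma$ is ICC.
\end{lemma}

\begin{proof}
Let $N$ be the set of elements with finite conjugacy class. It is closed under conjugation and inversion, and under products because a conjugate of $xy$ is a conjugate of $x$ times a conjugate of $y$. So $N$ is a normal subgroup, and we must show $N=1$.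

Every conjugacy class of $\Gamma$ meets the finite set $H$, so there are finitely many classes, and $N$, a finite union of finite classes, is finite. Let $K$ be the kernel of the conjugation action of $\Gamma$ on $N$: a normal subgroup of finite index that centralizes $N$. Then $HK=KH$ is a subgroup of finite index. The group $\Gamma$ acts transitively on the finite set $\Gamma/HK$, and an element of $gHg^{-1}$ fixes the point $gHK$, so every element fixes a point. By Fact 1, applied to the graph on $\Gamma/HK$ without edges, $\Gamma=KH$.

Let $n\in N$ and choose $g$ with $g^{-1}ng\in H$. Write $g=kh$ with $k\in K$, $h\in H$. Since $k$ commutes with $n$, we have $h^{-1}nh=g^{-1}ng\in H$, so $n\in H$. Thus $N$ is a normal subgroup of $\Gamma$ contained in $H$, hence contained in the core of $H$, which is trivial.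
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, assuming Theorem~\ref{thm:rigid}]
We first note: \emph{if a group $\Gamma$ acts faithfully and in a rotary way on a nice infinite graph, with finite stabilizer $H$ of a vertex $v$, then $(\Gamma,H)$ satisfies} (2). Indeed, $\Gamma$ is infinite because the orbit of $v$ is; it is finitely generated by Lemma~\ref{lem:dictionary}(b); the core of $H$ is the kernel of the action; and an element fixing the vertex $gv$ lies in $gHg^{-1}$. Applied to $\operatorname{Aut}(\mathcal G)$, this gives (1)$\Rightarrow$(2).

Assume (2). By Lemma~\ref{lem:icc}, $A$ is ICC. For any finite $E\subset A$, Theorem~\ref{thm:rigid} gives a connected graph $\mathcal G_S$ on $A/H$ with $S\supseteq E\setminus H$ and $\operatorname{Aut}(\mathcal G_S)=A$. It is locally finite, infinite because $A$ is infinite and $H$ finite, and transitive. The stabilizer of $o$ is $H$, and all stabilizers $gHg^{-1}$ are finite. Every automorphism is an element of $A$, so it lies in some $gHg^{-1}$ and fixes the vertex $gH$. This proves (1).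

For the last part, let $\Gamma$ be the acting group and identify $\mathcal G_0$ with $\mathcal G_{S_*}$ as in Lemma~\ref{lem:dictionary}(b). The pair $(\Gamma,H)$ satisfies (2), so the previous paragraph applies with any finite $E\supseteq S_*$. The graph $\mathcal G_S$ has the vertices of $\mathcal G_0$, contains its edges since $S\supseteq S_*$, and has finitely many further orbits of edges, one for each color in $S\setminus S_*$. Let $d_0$ and $d_S$ be the two graph metrics. Since $\Gamma$ preserves $d_0$, the $d_0$-distance between the endpoints of an edge of $\mathcal G_S$ depends only on the color of the edge, so it is bounded by some $L\ge1$. Replacing each edge of a shortest path in $\mathcal G_S$ by a path of length at most $L$ in $\mathcal G_0$ gives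
\[
d_S\le d_0\le L\,d_S .
\]
Finally, $\Gamma\setminus H$ is infinite, so $|E\setminus H|$, and with it the degree $|S|/|H|$, can be made arbitrarily large. Graphs of different degrees are not isomorphic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}, assuming Theorem~\ref{thm:rigid}]
Take the action given by Fact 2, on a graph $\mathcal G_0$, and let $\Gamma$ be the image of the acting group in $\operatorname{Aut}(\mathcal G_0)$. The action of $\Gamma$ is faithful and rotary, and its stabilizers are the images of the original finite stabilizers. The last part of Theorem~\ref{thm:class} gives a nice strongly rotarily transitive graph on the same infinite vertex set whose automorphism group is $\Gamma$, and the vertex stabilizers of $\Gamma$ are finite.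
\end{proof}

The rest of the paper proves Theorem~\ref{thm:rigid}.

\section{The method in the free group}\label{sec:free}

Let $\Gamma$ be the free group on $a,b$ and $H=1$. Then $X=\Gamma$, and the color of $\{x,y\}$ is $\{x^{-1}y,\,y^{-1}x\}$: it records $x^{-1}y$ up to inversion. A permutation $\varphi$ that preserves the color $\kappa_d$ and fixes $1$ sends $d$ to $d$ or $d^{-1}$, and the task is to exclude $d^{-1}$.

\medskip\noindent\emph{Colors.} The colors $\kappa_a,\kappa_b$ form the $4$-regular tree and do not suffice: the group automorphism $a\mapsto a^{-1}$, $b\mapsto b$ preserves both and fixes $1$. Add the color of the pair $\{a,b\}$, which is $\kappa_c$ with $c=a^{-1}b$, and let $S_0=\kappa_a\cup\kappa_b\cup\kappa_c$. Let $\varphi$ be a permutation of $\Gamma$ that preserves these three colors and fixes $1$. Then $\varphi(a)=a^{\eta}$ and $\varphi(b)=b^{\varepsilon}$ with signs $\eta,\varepsilon$, and the pair $\{a,b\}$ gives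
\[
a^{-\eta}b^{\varepsilon}\in\{a^{-1}b,\ b^{-1}a\}.
\]
Comparing reduced words gives $\eta=\varepsilon=1$. So $\varphi$ fixes $a$ and $b$, and by injectivity $a^{-1}$ and $b^{-1}$. If $\varphi$ fixes $g$, the same argument applies to $x\mapsto g^{-1}\varphi(gx)$ and shows that $\varphi$ fixes $ga^{\pm1}$ and $gb^{\pm1}$. By induction on word length, $\varphi$ is the identity. The sign of $a$ was determined by comparison with $b$, and the comparison works because $a$ and $b$ satisfy no short relation. In an abelian group the signs $\eta=\varepsilon=-1$ would be consistent, since then $ab^{-1}=b^{-1}a$.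

\medskip\noindent\emph{Triangles.} The uncolored graph $\mathcal G_{S_0}$ does not see the colors. The group automorphism $\sigma\colon a\mapsto a^{-1}b$, $b\mapsto a^{-1}$ sends $a\mapsto c$, $c\mapsto b^{-1}$, $b\mapsto a^{-1}$, so it is an automorphism of $\mathcal G_{S_0}$ that fixes $1$ and permutes the three colors cyclically. To break this symmetry we use the number of triangles on an edge. The common neighbors of $1$ and $u$ in $\mathcal G_S$ are the $z\in S$ with $u^{-1}z\in S$. For $u=a$ and $z=a^{-1},b,b^{-1},c,c^{-1}$ the product $a^{-1}z$ equals $a^{-2}$, $c$, $a^{-1}b^{-1}$, $a^{-2}b$, $a^{-1}b^{-1}a$, so the edge $\{1,a\}$ lies in one triangle, and by $\sigma$ so does every edge of $\mathcal G_{S_0}$.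

Now take a long word $t=a^3b^3$ and add $T=\kappa_t\cup\kappa_{ta}=\{t,\ ta,\ t^{-1},\ a^{-1}t^{-1}\}$. Elements of $T$ have length at least $6$ and products of two elements of $S_0$ have length at most $4$, so a new triangle on an old edge $\{1,u\}$ has both $z$ and $u^{-1}z$ in $T$. The products $u^{-1}z$ are:
\[
\begin{array}{c|cccc}
 & z=t & z=ta & z=t^{-1} & z=a^{-1}t^{-1}\\ \hline
u=a & a^2b^3 & a^2b^3a & a^{-1}b^{-3}a^{-3} & a^{-2}b^{-3}a^{-3}\\
u=b & b^{-1}a^3b^3 & b^{-1}a^3b^3a & b^{-4}a^{-3} & b^{-1}a^{-1}b^{-3}a^{-3}\\
u=c & b^{-1}a^4b^3 & b^{-1}a^4b^3a & b^{-1}ab^{-3}a^{-3} & b^{-4}a^{-3}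
\end{array}
\]
The only entry in $T$ is $a^{-1}b^{-3}a^{-3}=a^{-1}t^{-1}$. In $\mathcal G_{S_0\cup T}$ the edges of color $\kappa_a$ lie in two triangles and those of colors $\kappa_b,\kappa_c$ still lie in one. Repeating this move with new words gives each old color a triangle count of its own.

Both steps used an element without short relations to a given finite set. The groups of Theorem~\ref{thm:class} are torsion groups, so there are no reduced words to compare, and such an element has to be found by a covering argument.

\section{Generic elements of ICC groups}\label{sec:generic}

From now on $\Gamma$ is an infinite ICC group. The relations to be avoided contain the unknown element $t$ at most twice.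

\begin{definition}\label{def:generic}
Let $F\subset\Gamma$ be finite with $F=F^{-1}$ and $1\in F$. An element $t\in\Gamma$ is \emph{$F$-generic} if
\begin{enumerate}
\item[(G1)] $t\notin F$;
\item[(G2)] $tct^{-1}\notin F$ and $t^{-1}ct\notin F$ for all $c\in F\setminus\{1\}$;
\item[(G3)] $tct\notin F$ for all $c\in F$.
\end{enumerate}
\end{definition}

\begin{example}\label{ex:free}
In the free group on $a,b$, let $F$ consist of words of length at most $L$ and let $t=a^Nb^N$ with $N>L$. Then $t\notin F$, and the exponent sum of $a$ in $tct$ is at least $2N-L>L$. If $c=b^i$ with $i\neq0$, then $tct^{-1}=a^Nb^ia^{-N}$; otherwise $c=b^iwb^j$ with $w$ reduced, beginning and ending with $a^{\pm1}$, and $tct^{-1}=a^Nb^{N+i}wb^{j-N}a^{-N}$ is reduced. In both cases the length exceeds $2N$. For $t^{-1}ct=b^{-N}a^{-N}ca^Nb^N$ exchange the roles of $a$ and $b$. So $t$ is $F$-generic; letting $N\to\infty$ also shows that the free group is ICC.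
\end{example}

In general we show that the non-generic elements cannot exhaust $\Gamma$. For $c\ne1$, the solutions of $tct^{-1}=d$ form a coset of $C(c)$ or the empty set, which suggests the following notion of smallness. A subset of $\Gamma$ is \emph{thin} if it is contained in a finite union of left cosets of subgroups of infinite index. Subsets and finite unions of thin sets are thin. Finite sets are thin, since the trivial subgroup has infinite index. Left and right translates of thin sets are thin, since $gKx=gx\,(x^{-1}Kx)$ and $x^{-1}Kx$ has the same index as $K$; in particular right cosets of subgroups of infinite index are thin.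

\begin{lemma}[B.~H.~Neumann, 1954]\label{lem:neumann}
The group $\Gamma$ is not thin.
\end{lemma}

\begin{proof}
We show that if $\Gamma$ is covered by a finite list of left cosets, then one of the subgroups involved has finite index, by induction on the number of distinct subgroups. Let $K$ be one of them. If the listed cosets of $K$ cover $\Gamma$, as is the case when $K$ is the only subgroup, then $K$ has finite index. Otherwise some coset $gK$ is not listed. It is disjoint from the listed cosets of $K$, so it is covered by the listed cosets of the other subgroups. Each listed coset $g_iK=g_ig^{-1}(gK)$ is then covered by finitely many left cosets of the other subgroups. Hence so is $\Gamma$, and the induction hypothesis applies.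
\end{proof}

Condition (G3) is of a different kind. Put
\[
P_{c,d}=\{t\in\Gamma:\ tct=d\}\qquad(c,d\in\Gamma).
\]
Since $tct=d$ is equivalent to $(tc)^2=dc$, this is a translate of the set of square roots of $dc$, and there is no reason for it to lie in finitely many cosets. What is true is that it meets each of its nontrivial left translates in a thin set, and this is enough.

\begin{lemma}\label{lem:negligible}
The group $\Gamma$ is not the union of a thin set and finitely many sets $P_{c,d}$.
\end{lemma}

\begin{proof}
For $z\ne1$ let $B_{c,d,z}=\{t:\ t\in P_{c,d}\text{ and }zt\in P_{c,d}\}$. If $t\in B_{c,d,z}$, then $ztczt=d=tct$. Canceling $t$ on the right gives $z(tc)z=tc$, that is, $(tc)z(tc)^{-1}=z^{-1}$. The set of $u$ with $uzu^{-1}=z^{-1}$ is empty or a left coset of $C(z)$, which has infinite index because $\Gamma$ is ICC. So $B_{c,d,z}$ is contained in a right translate of a thin set, and it is thin.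

Suppose $\Gamma=J\cup P_1\cup\dots\cup P_n$ with $J$ thin and $P_i=P_{c_i,d_i}$. Fix distinct elements $z_0,\dots,z_n\in\Gamma$ and let $t\in\Gamma$. If some $z_jt$ lies in $J$, then $t\in z_j^{-1}J$. Otherwise two of the $n+1$ elements $z_0t,\dots,z_nt$, say $z_jt$ and $z_kt$ with $j<k$, lie in the same $P_i$. Since $z_kt=(z_kz_j^{-1})z_jt$ and $z_kz_j^{-1}\ne1$, we get $t\in z_j^{-1}B_{c_i,d_i,z_kz_j^{-1}}$. So $\Gamma$ is a finite union of thin sets, contradicting Lemma~\ref{lem:neumann}.
\end{proof}

The lemma fails without the ICC hypothesis: the infinite dihedral group $\langle r,s\mid s^2=1,\ srs=r^{-1}\rangle$ equals $P_{1,1}\cup P_{s,s}$, because $(r^ks)^2=1$ and $r^ksr^k=s$.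

\begin{lemma}\label{lem:generic}
For every finite $F=F^{-1}\ni1$ there is an $F$-generic element of $\Gamma$.
\end{lemma}

\begin{proof}
The elements violating (G1) form the finite set $F$. For $c\in F\setminus\{1\}$ and $d\in F$, the set $\{t: tct^{-1}=d\}$ is empty or a left coset of $C(c)$, and $\{t: t^{-1}ct=d\}$ is empty or a right coset of $C(c)$. So the elements violating (G1) or (G2) form a thin set. Those violating (G3) form the union of the sets $P_{c,d}$ with $c,d\in F$. By Lemma~\ref{lem:negligible} some element violates none of the conditions.
\end{proof}

\section{Permutations that preserve all colors}\label{sec:all}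

Fix a finite subgroup $H\le\Gamma$, with $X$, $o$, $\delta$, $\kappa$ as in Section~\ref{sec:coset}. The core of $H$ is a finite normal subgroup, so its elements have finite conjugacy classes, and it is trivial because $\Gamma$ is ICC. Hence $\Gamma$ acts faithfully on $X$, and we regard it as a subgroup of the group $\operatorname{Sym}(X)$ of all permutations of $X$.

A permutation $\varphi$ that preserves colors and fixes $o$ sends $dH$ to $hd^{\pm1}H$, where a priori both the sign and $h\in H$ depend on the point. The next proof compares all points of a finite set with one generic point $tH$ and finds that the element of $H$ attached to $tH$ works for all of them.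

\begin{proposition}\label{prop:all}
If $\varphi\in\operatorname{Sym}(X)$ satisfies $\kappa(\varphi x,\varphi y)=\kappa(x,y)$ for all $x\neq y$, then $\varphi\in\Gamma$.
\end{proposition}

\begin{proof}
Composing with an element of $\Gamma$, we may assume $\varphi(o)=o$. We claim that on every finite set $Y\subset X\setminus\{o\}$ the map $\varphi$ agrees with an element of $H$.

Write $Y=\{dH: d\in D\}$ with $D\subset\Gamma\setminus H$ finite. Let $F$ be the set of products of at most four elements of $H\cup D\cup D^{-1}$; it is finite and symmetric and contains $1$. Let $t$ be $F$-generic and $y=tH$. By (G1), $y\notin Y\cup\{o\}$. From $\kappa(o,\varphi y)=\kappa(o,y)=\kappa_t$ we get $\varphi(y)=h't^{\varepsilon}H$ for some $h'\in H$ and $\varepsilon=\pm1$, which we fix once and for all.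

Let $x=dH$ with $d\in D$. From $\kappa(o,\varphi x)=\kappa_d$ we get $\varphi(x)=hd^{\eta}H$ with $h\in H$, $\eta=\pm1$. Put $k=h^{-1}h'\in H$. The element $d^{-\eta}kt^{\varepsilon}$ lies in $\delta(\varphi x,\varphi y)$, which is contained in $\kappa(x,y)=Hd^{-1}tH\cup H(d^{-1}t)^{-1}H$. So there are $\theta=\pm1$ and $h_1,h_2\in H$ with $d^{-\eta}kt^{\varepsilon}=h_1(d^{-1}t)^{\theta}h_2$. With $c=h_1^{-1}d^{-\eta}k$ this reads
\[
ct^{\varepsilon}=(d^{-1}t)^{\theta}h_2 ,
\]
and $c$, $dc$, $h_2$, $dh_2$ all lie in $F$.

If $\theta=-1$, the equation becomes $tct^{\varepsilon}=dh_2$. For $\varepsilon=1$ this contradicts (G3). For $\varepsilon=-1$ we have $tct^{-1}=dh_2\neq1$ because $d\notin H$, so $c\ne1$, contradicting (G2).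

So $\theta=1$, and the equation becomes $th_2t^{-\varepsilon}=dc$. For $\varepsilon=-1$ this contradicts (G3). So $\varepsilon=1$ and $th_2t^{-1}=dc\in F$. By (G2), $h_2=1$, hence $dc=1$, that is, $d^{-1}=h_1^{-1}d^{-\eta}k$. Inverting, $d^{\eta}=kdh_1^{-1}$, and
\[
\varphi(x)=hd^{\eta}H=hkdH=h'x .
\]
Since $h'$ does not depend on $x$, the claim follows.

Suppose $\varphi\notin H$. For each $h\in H$ choose $x_h\in X$ with $\varphi(x_h)\neq hx_h$; then $x_h\ne o$. The set $Y=\{x_h:h\in H\}$ is finite because $H$ is, and on it $\varphi$ agrees with no element of $H$, contradicting the claim.
\end{proof}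

\section{Finitely many colors suffice}\label{sec:finite}

Using all colors means joining all pairs of points, and the result is not locally finite. For admissible $S$ let $A(S)$ be the set of $\varphi\in\operatorname{Sym}(X)$ such that for every color $\kappa\subset S$ and all $x\ne y$,
\[
\kappa(x,y)=\kappa\iff\kappa(\varphi x,\varphi y)=\kappa .
\]
Because the condition is an equivalence, $A(S)$ is a group. It contains $\Gamma$, since colors are $\Gamma$-invariant; it is contained in $\operatorname{Aut}(\mathcal G_S)$, since the edges are the pairs with color in $S$; and it decreases as $S$ grows. Proposition~\ref{prop:all} says that the intersection of all $A(S)$ is $\Gamma$. A decreasing sequence of groups need not reach its intersection, as $2^n\mathbb Z$ shows. Here it does, for two reasons. Local finiteness gives compactness, which controls $A(S)$ on a ball of fixed radius. And an element of the finite group $H$ is determined by its restriction to a ball, which lets the control spread from a vertex to its neighbors.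

\begin{proposition}\label{prop:finite}
Let $\Gamma$ be moreover finitely generated and $E\subset\Gamma$ finite. There is an admissible set $S_0\supseteq E\setminus H$ with $\mathcal G_{S_0}$ connected and $A(S_0)=\Gamma$.
\end{proposition}

\begin{proof}
Let $S_1$ be the union of the colors $\kappa_g$, where $g$ runs over the elements outside $H$ of $E$ and of a finite generating set of $\Gamma$. By Lemma~\ref{lem:dictionary}(a), $\mathcal G_{S_1}$ is connected. Since $\Gamma$ is countable, there are admissible sets $S_1\subset S_2\subset\cdots$ with union $\Gamma\setminus H$. The groups $A_n=A(S_n)$ form a decreasing sequence in $\operatorname{Aut}(\mathcal G_{S_1})$. Every color lies in some $S_n$, so $\bigcap_nA_n=\Gamma$ by Proposition~\ref{prop:all}. Let $(A_n)_o$ be the stabilizer of $o$ in $A_n$, and let $B(x,r)$ be the ball of radius $r$ about $x$ in $\mathcal G_{S_1}$; balls are finite, and those about $o$ exhaust $X$. Each of the finitely many $h\in H\setminus\{1\}$ moves some point of $X$, so there is $R_0\ge0$ such that only the identity of $H$ fixes $B(o,R_0)$ pointwise. Put $R=R_0+1$.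

\medskip\noindent\emph{Claim. For some $n$, every $\varphi\in(A_n)_o$ agrees on $B(o,R)$ with an element of $H$.}

Otherwise choose for each $n$ an element $\varphi_n\in(A_n)_o$ that agrees on $B(o,R)$ with no element of $H$. Each $\varphi_n$ is an automorphism of $\mathcal G_{S_1}$ fixing $o$, so it permutes each finite set $B(o,r)$. By a diagonal argument there is a subsequence along which, for every $r$, the restriction of $\varphi_n$ to $B(o,r)$ is eventually constant. The limit $\varphi$ permutes every ball $B(o,r)$, so it is a permutation of $X$ fixing $o$. Fix $m$ and $x\ne y$. For large $n\ge m$ in the subsequence, $\varphi_n\in A_m$ and $\varphi_n$ agrees with $\varphi$ at $x$ and $y$, so $\varphi$ satisfies the condition defining $A_m$ at the pair $\{x,y\}$. Hence $\varphi\in\bigcap_mA_m=\Gamma$, and $\varphi\in H$ because it fixes $o$. But for large $n$ in the subsequence $\varphi_n$ agrees with $\varphi$ on $B(o,R)$, a contradiction.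

\medskip
Fix such an $n$ and put $S_0=S_n$. It contains $S_1$, so it contains $E\setminus H$ and $\mathcal G_{S_0}$ is connected. Let $\varphi\in A_n$. Composing with an element of $\Gamma$ we may assume that $\varphi(o)=o$, and then, by the Claim, composing with an element of $H$, that $\varphi$ fixes $B(o,R)$ pointwise. We show that $\varphi$ is the identity. Suppose $\varphi$ fixes $B(x,R)$ pointwise and $x'=go$ is adjacent to $x$ in $\mathcal G_{S_1}$. Since $R\ge1$, $\varphi$ fixes $x'$, so $g^{-1}\varphi g\in(A_n)_o$, and by the Claim $g^{-1}\varphi g$ agrees on $B(o,R)$ with some $h\in H$. Now $\varphi$ fixes $B(x',R_0)\subset B(x,R)$ pointwise, so $g^{-1}\varphi g$, and with it $h$, fixes $B(o,R_0)$ pointwise. Hence $h=1$, and $\varphi$ fixes $B(x',R)=gB(o,R)$ pointwise. Since $\mathcal G_{S_1}$ is connected, $\varphi$ fixes every vertex.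
\end{proof}

Finite generation entered through the connectedness of $\mathcal G_{S_1}$ and the countability of $\Gamma$. By Lemma~\ref{lem:dictionary}(a) it is necessary for Theorem~\ref{thm:rigid}.

\section{Reading the colors from triangles}\label{sec:triangles}

It remains to force the automorphisms of an uncolored graph to respect the colors in $S_0$. For admissible $S$ and an edge $e$ of $\mathcal G_S$, let $\tau_S(e)$ be the number of triangles of $\mathcal G_S$ containing $e$. Every automorphism of $\mathcal G_S$ preserves $\tau_S$. By Lemma~\ref{lem:orbits}, $\tau_S(e)$ depends only on the color $\kappa$ of $e$, and we write $\tau_S(\kappa)$.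

Adding edges to separate the old colors creates new colors. These need not be separated from one another; they only must not be confused with the old ones, and adding them must not disturb the counts already arranged. The next lemma raises one count, freezes the others, and bounds the counts of the new colors by a constant that does not depend on $S$.

\begin{lemma}\label{lem:step}
Let $S$ be admissible and $s\in S$. There is an admissible set $T$ disjoint from $S$ such that, with $S'=S\cup T$,
\begin{enumerate}
\item[(a)] $\tau_{S'}(\kappa_s)\ge\tau_S(\kappa_s)+1$;
\item[(b)] $\tau_{S'}(\kappa)=\tau_S(\kappa)$ for every color $\kappa\subset S$ with $\kappa\ne\kappa_s$;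
\item[(c)] $\tau_{S'}(\kappa)\le8|H|$ for every color $\kappa\subset T$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U=S\cup H$, so that $1\in U=U^{-1}=HUH$, and let $F=UUU$. Let $t$ be $F$-generic and put
\[
W=\{t,\ ts,\ t^{-1},\ s^{-1}t^{-1}\},\qquad T=HWH .
\]
The elements of $W$ are the $tb$ and $b^{-1}t^{-1}$ with $b\in\{1,s\}\subset U$. We have $T=T^{-1}=HTH$ and $|T|\le4|H|^2$.

First, $T\cap UU=\emptyset$. Indeed, $UU$ is symmetric and invariant under multiplication by $H$ on both sides, so otherwise $tb\in UU$ for some $b\in\{1,s\}$, and $t\in UUb^{-1}\subset F$, against (G1). As $UU$ contains $H$, $S$ and $SS$, the set $T$ is admissible and disjoint from $S$ and $SS$. Call an edge of $\mathcal G_{S'}$ an $S$-edge or a $T$-edge according to its color. All triangles below are triangles of $\mathcal G_{S'}$, with vertices $gH,kH,lH$, and we use $g^{-1}l=(g^{-1}k)(k^{-1}l)$.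

\medskip\noindent\emph{(i) No triangle has exactly one $T$-edge.} If $\{gH,lH\}$ were the only one, then $g^{-1}l\in T\cap SS$.

\medskip\noindent\emph{(ii) If a triangle has exactly two $T$-edges, its $S$-edge has color $\kappa_s$.} Let $\{gH,lH\}$ be the $S$-edge. Writing $g^{-1}k=h_1w_1h_2$ and $k^{-1}l=h_3w_2h_4$ with $w_i\in W$, $h_i\in H$, and $h=h_2h_3$, we see that $u=w_1hw_2$ lies in $\delta(gH,lH)\subset S$. There are four cases, with $b,b'\in\{1,s\}$.
\begin{itemize}
\item $w_1=tb$, $w_2=tb'$. Then $t(bh)t=ub'^{-1}\in F$ with $bh\in F$, against (G3).
\item $w_1=b^{-1}t^{-1}$, $w_2=b'^{-1}t^{-1}$. Then $u^{-1}=tb'h^{-1}tb$, so $t(b'h^{-1})t=u^{-1}b^{-1}\in F$, against (G3).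
\item $w_1=tb$, $w_2=b'^{-1}t^{-1}$. Then $t(bhb'^{-1})t^{-1}=u\in F$ with $bhb'^{-1}\in F$. By (G2), $bhb'^{-1}=1$, so $u=1\notin S$, a contradiction.
\item $w_1=b^{-1}t^{-1}$, $w_2=tb'$. Then $t^{-1}ht=bub'^{-1}\in F$. By (G2), $h=1$, so $u=b^{-1}b'$. Since $u\ne1$, we have $b\neq b'$ and $u=s^{\pm1}$.
\end{itemize}
Only the last case occurs, and there the color of the $S$-edge is $\kappa_s$.

\medskip\noindent\emph{(iii) The edge $\{o,sH\}$ lies in a triangle with two $T$-edges.} Take the third vertex $t^{-1}H$: we have $\delta(o,t^{-1}H)=Ht^{-1}H\subset T$ and $\delta(t^{-1}H,sH)=HtsH\subset T$.

\medskip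
By (i), a triangle containing a given $S$-edge is either a triangle of $\mathcal G_S$ or has two $T$-edges. By (ii) the second kind does not occur when the color of the edge differs from $\kappa_s$, which gives (b), and by (iii) it does occur for $\kappa_s$, which gives (a). By (i) again, a triangle containing a $T$-edge $\{x,y\}$ has a second $T$-edge, so its third vertex is joined to $x$ or to $y$ by a $T$-edge. Each vertex has $|T|/|H|\le4|H|$ neighbors along $T$-edges, so there are at most $8|H|$ such triangles, which is (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Take $S_0$ from Proposition~\ref{prop:finite} and let $\kappa^{(1)},\dots,\kappa^{(r)}$ be the colors it contains. We enlarge $S_0$ in $r$ stages. At stage $j$, apply Lemma~\ref{lem:step} repeatedly to the current set, each time with some $s\in\kappa^{(j)}$, until the triangle count of $\kappa^{(j)}$ exceeds $8|H|$ and the counts of $\kappa^{(1)},\dots,\kappa^{(j-1)}$. By (b) the latter do not change during stage $j$, and by (a) the stage ends after finitely many steps. Let $S\supseteq S_0$ be the final admissible set. By (b) the count of $\kappa^{(j)}$ does not change after stage $j$, so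
\[
8|H|<\tau_S(\kappa^{(1)})<\dots<\tau_S(\kappa^{(r)}).
\]
Any other color in $S$ was created at some step, had count at most $8|H|$ at that moment by (c), and kept its count afterwards by (b), since the lemma is only applied to colors of $S_0$.

Consequently, a pair $\{x,y\}$ has color $\kappa^{(j)}$ if and only if it is an edge of $\mathcal G_S$ contained in exactly $\tau_S(\kappa^{(j)})$ triangles. The latter property holds for $\{x,y\}$ if and only if it holds for the image of $\{x,y\}$ under an automorphism of $\mathcal G_S$. Hence $\operatorname{Aut}(\mathcal G_S)\le A(S_0)=\Gamma$ inside $\operatorname{Sym}(X)$. Since $\Gamma$ acts faithfully on $\mathcal G_S$ by automorphisms, $\Gamma\to\operatorname{Aut}(\mathcal G_S)$ is an isomorphism, and the stabilizer of $gH$ is $gHg^{-1}$. Finally $S\supseteq S_0\supseteq E\setminus H$, and $\mathcal G_S$ is connected because it contains $\mathcal G_{S_0}$ and has the same vertices.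
\end{proof}

\begin{thebibliography}{1}

\bibitem{Martineau}
S\'ebastien Martineau, \emph{On rotarily transitive graphs}, arXiv:1605.06054 (2016).

\end{thebibliography}
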